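# Spectral multipliers on two-step groups: chirps that defeat the exponent $d/2$

## 1. Chirps in the spectrum of the Laplacian on $\mathbb R^\ell$

Take $L=-\Delta$ on $\mathbb R^\ell$, so that $F(L)$ is the Fourier multiplier operator with symbol $F(|\zeta|^2)$. We test it on multipliers that oscillate like a chirp. How large must $F(L)$ be on $L^p$, for $p$ near $1$, compared with the smoothness of $F$? All constants $C,c>0$ are independent of the large parameter $R\ge R_0$ and of the space and time variables, and they may change from line to line. We use two textbook facts on integrals over a fixed compact interval, with $\phi$ real.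

* **(NS)** Let $\psi\in C_c^\infty$. If $|\phi'|\ge\Lambda$, $|\phi^{(k)}|\le C_k\Lambda$ for $k\ge2$, and $|\psi^{(k)}|\le C_kA$ for $k\ge0$, then $|\int e^{i\phi}\psi|\le C_NA\Lambda^{-N}$ for every $N$.
* **(VdC)** If $|\phi''|\ge\Lambda$, then $|\int e^{i\phi}\psi|\le C\Lambda^{-1/2}(\|\psi\|_\infty+\|\psi'\|_1)$ (van der Corput).

For (NS), integrate by parts: $\int e^{i\phi}\psi=\int e^{i\phi}\,i(\psi/\phi')'$. Each derivative of $1/\phi'$ is $1/\phi'$ times a polynomial in the bounded quantities $\phi^{(k)}/\phi'$, hence $O(\Lambda^{-1})$. So each integration by parts gains a factor $\Lambda^{-1}$.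

**The chirp.** Fix $\rho\in C_c^\infty((1,2))$ with values in $[0,1]$ and $\rho=1$ on $[\frac54,\frac74]$, and fix $\lambda_0>0$. Put
$$a_R(t)=\rho(t)e^{iRt^2/2},\qquad G_R(\lambda)=\int a_R(t)\,e^{-iRt(\lambda-\lambda_0)}\,dt. \tag{1.1}$$
Thus $G_R(L)=\int a_R(t)e^{iRt\lambda_0}e^{-iRtL}dt$ superposes the Schrödinger operators $e^{-iRtL}$ at times between $R$ and $2R$. We need three properties:
$$|G_R^{(k)}|\le C_kR^{k-1/2},\qquad \|G_R\|_2^2=\tfrac{2\pi}R\|\rho\|_2^2,\qquad |G_R|\ge cR^{-1/2}\ \text{ on }\ \lambda_0+[\tfrac54,\tfrac74]. \tag{1.2}$$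
The first is (VdC): the phase $R(\frac{t^2}2-t(\lambda-\lambda_0))$ has second derivative $R$, and $k$ derivatives in $\lambda$ bring down $(-iRt)^k$. The second is Plancherel. For the third put $\lambda'=\lambda-\lambda_0$ and complete the square. The Fourier transform of $e^{iRt^2/2}$ is $(2\pi/R)^{1/2}e^{i\pi/4}e^{-i\kappa^2/2R}$, so
$$|G_R(\lambda)|=\Big|\int\rho(t)e^{iR(t-\lambda')^2/2}dt\Big|=\Big(\frac{2\pi}R\Big)^{1/2}\Big|\frac1{2\pi}\int\hat\rho(\kappa)e^{i\kappa\lambda'}e^{-i\kappa^2/2R}d\kappa\Big| .$$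
Since $|e^{-i\kappa^2/2R}-1|\le\kappa^2/2R$, this equals $(2\pi/R)^{1/2}\rho(\lambda')+O(R^{-3/2})$ uniformly in $\lambda$.

Now let $\lambda_0=\frac32$, let $\chi\in C_c^\infty((1,5))$ have values in $[0,1]$ with $\chi=1$ on $[2,4]$, and put
$$F_R=\chi G_R .$$
By (1.2) and the convexity of Sobolev norms between integer orders, $\|F_R\|_{L^2_s(\mathbb R)}\le C_sR^{s-1/2}$.

**The test.** Let $h$ be the heat kernel at time $1$, so $\hat h=e^{-|\zeta|^2}$, and let $\hat g(\zeta)=G_R(|\zeta|^2)e^{-|\zeta|^2}$. By Plancherel and (1.2),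
$$(F_R(L)h,g)=(2\pi)^{-\ell}\int\chi(|\zeta|^2)|G_R(|\zeta|^2)|^2e^{-2|\zeta|^2}d\zeta\ge cR^{-1},\qquad \|g\|_2^2\le CR^{-1};$$
for the lower bound restrict to $|\zeta|^2\in[\frac{11}4,\frac{13}4]$. For the size of $g$, write $g=\int a_R(t)e^{iRt\lambda_0}\gamma_t\,dt$, where $\hat\gamma_t=e^{-(1+iRt)|\zeta|^2}$, that is,
$$\gamma_t(z)=(4\pi(1+iRt))^{-\ell/2}\exp\Big(-\frac{|z|^2}{4(1+iRt)}\Big). \tag{1.3}$$
With $\hbar=1/R$ and $\tau=|z|/R$ we have $1+iRt=R(\hbar+it)$ and $\frac1{\hbar+it}=\frac1{it}-\frac{\hbar}{it(\hbar+it)}$. So the exponent is $\frac{iR\tau^2}{4t}-\tau^2\kappa(t)$ with $\kappa(t)=\frac1{4(t^2-i\hbar t)}$ and $\mathrm{Re}\,\kappa=\frac1{4(t^2+\hbar^2)}\ge\frac1{20}$. Hence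
$$g(z)=R^{-\ell/2}\int e^{iR\left(\frac{t^2}2+t\lambda_0+\frac{\tau^2}{4t}\right)}\,\rho(t)\,(4\pi(\hbar+it))^{-\ell/2}e^{-\tau^2\kappa(t)}\,dt .$$
The amplitude and its $t$-derivative are bounded uniformly in $\tau$, because $\tau^2e^{-\tau^2/20}$ is bounded. The phase has second derivative $R(1+\frac{\tau^2}{2t^3})\ge R$. By (VdC), $\|g\|_\infty\le CR^{-(\ell+1)/2}$.

Let $1<p<2$. Then $\|g\|_{p'}\le\|g\|_\infty^{1-2/p'}\|g\|_2^{2/p'}$, and Hölder gives
$$\|F_R(L)\|_{p\to p}\ge c\,\frac{|(F_R(L)h,g)|}{\|g\|_{p'}}\ge c\,R^{-1+\frac{\ell+1}2\left(1-\frac2{p'}\right)+\frac1{p'}}=c\,R^{\frac{\ell-1}2-\frac\ell{p'}} .$$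
Compare this with $R^{s-1/2}$ and let $p\to1$. If the norms on $L^p$ are to be controlled by $\|F_R\|_{L^2_s}$ for all $p\in(1,2)$, then $s\ge\ell/2$. The chirp sees exactly half the dimension of the space. What does it see on a noncommutative group?

## 2. Sub-Laplacians on stratified groups and the exponent $d/2$

**Definition (stratified group).** A stratified Lie group $G$ is a connected, simply connected nilpotent Lie group whose Lie algebra has a stratification $\mathfrak g=\mathfrak g_1\oplus\dots\oplus\mathfrak g_r$ with $[\mathfrak g_1,\mathfrak g_j]=\mathfrak g_{j+1}$ for $1\le j<r$ and $[\mathfrak g_1,\mathfrak g_r]=0$. Its topological dimension is $d=\sum_j\dim\mathfrak g_j$, and its homogeneous dimension is $Q=\sum_jj\dim\mathfrak g_j$. If $X_1,\dots,X_{d_1}$ are the left-invariant fields given by a basis of $\mathfrak g_1$, the associated sub-Laplacian is $L=-(X_1^2+\dots+X_{d_1}^2)$.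

The smallest noncommutative example is the Heisenberg group $\mathbb R^2\times\mathbb R$ with $(x,u)(y,u')=(x+y,u+u'+\frac12(x_1y_2-x_2y_1))$; here $r=2$, $d=3$, $Q=4$. On $\mathbb R^\ell$ we have $r=1$, $d=Q=\ell$, $L=-\Delta$.

The sub-Laplacian $L$ extends to a positive self-adjoint operator on $L^2(G)$ (Haar measure), so $F(L)$ is defined for Borel $F$. We say that "$F(L)$ is bounded on $L^p$" if $\|F(L)f\|_p\le C\|f\|_p$ for $f\in L^2\cap L^p$. The dilations $\delta_r$, equal to $r^j$ on $\mathfrak g_j$, are automorphisms with $L(f\circ\delta_r)=r^2(Lf)\circ\delta_r$. Hence $\Phi(r^2L)$ is conjugate to $\Phi(L)$ by $f\mapsto f\circ\delta_r$, and since this map multiplies all $L^p$ norms by a constant,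
$$\|\Phi(r^2L)\|_{p\to p}=\|\Phi(L)\|_{p\to p}. \tag{2.1}$$

**Definition (scale-invariant local Sobolev norm).** For $s\ge0$ and a fixed nonzero $\eta\in C_c^\infty((0,\infty))$,
$$\|F\|_{L^2_{s,\mathrm{sloc}}}=\sup_{t>0}\|F(t\,\cdot\,)\eta\|_{L^2_s(\mathbb R)}.$$

For example, $F(\lambda)=\lambda^{i\alpha}$ on $(0,\infty)$ has $F(t\lambda)=t^{i\alpha}\lambda^{i\alpha}$ with $|t^{i\alpha}|=1$, so its norm is $\|\lambda^{i\alpha}\eta\|_{L^2_s}<\infty$ for every $s$. For the chirp $F_R=\chi G_R$, with any fixed $\lambda_0$ and $\chi\in C_c^\infty((0,\infty))$,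
$$\sup_{\tau>0}\|F_R(\tau\,\cdot\,)\eta\|_{L^2_s}\le C_sR^{s-1/2},\qquad \sup_{\tau>0}\|F_R(\tau\,\cdot\,)\eta\|_{C^s}\le C_sR^{s-1/2}\quad(s\notin\mathbb N). \tag{2.2}$$
Indeed, $F_R(\tau\cdot)\eta\ne0$ only for $\tau$ in a fixed compact subset of $(0,\infty)$. There (1.2) bounds the $k$-th derivative by $C_kR^{k-1/2}$, with support in $\operatorname{supp}\eta$. This is the case of integer order, and convexity of the Sobolev and Hölder norms between consecutive integers gives the rest.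

By Christ and Mauceri–Meda, $F(L)$ is bounded on $L^p(G)$ for all $p\in(1,\infty)$ if $\|F\|_{L^2_{s,\mathrm{sloc}}}<\infty$ for some $s>Q/2$. In general $Q>d$. The weaker condition $s>d/2$ is known to suffice on Heisenberg(-type) groups (Müller–Stein, Hebisch) and for several further subclasses of two-step groups, and in those results $d/2$ is sharp. The question, as posed in Lars Niedorf, "Spectral multipliers on two-step stratified Lie groups with degenerate group structure", arXiv:2501.16262 (2025), is this: does $s>d/2$ suffice for every stratified group and every sub-Laplacian? We shall see that it does not, already in step two.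

## 3. One frequency: the twisted Laplacian and the Heisenberg group

Let $\mathfrak g_1=\mathbb R^{2N}$, $\mathfrak g_2=\mathbb R^{d_2}$, and $(x,u)(y,u')=(x+y,u+u'+\frac12[x,y])$. For $\mu\in\mathbb R^{d_2}$ the bracket is encoded in the skew map $J_\mu$ with $\langle\mu,[x,y]\rangle=\langle J_\mu x,y\rangle$. We assume that $\mu\mapsto J_\mu$ is injective; this says that no $\mu\ne0$ is orthogonal to $[\mathfrak g_1,\mathfrak g_1]$, that is, $[\mathfrak g_1,\mathfrak g_1]=\mathfrak g_2$. Differentiating along $(te_j,0)$ gives $X_j=\partial_{x_j}+\frac12[x,e_j]\cdot\nabla_u$. With $f^\mu(x)=\int f(x,u)e^{-i\langle\mu,u\rangle}du$ we get $(Lf)^\mu=L_\mu f^\mu$, where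
$$L_\mu=-\sum_j\big(\partial_j+\tfrac i2(J_\mu x)_j\big)^2=-\Delta-i\,J_\mu x\cdot\nabla+\tfrac14|J_\mu x|^2, \tag{3.1}$$
because $\operatorname{div}(J_\mu x)=\operatorname{tr}J_\mu=0$.

**Definition (twisted Laplacian).** For $b>0$, on $\mathbb R^2$, let $L_b=-\Delta+\frac{b^2}4|y|^2-ib\,\partial_\alpha$, with $\partial_\alpha=y_1\partial_2-y_2\partial_1$ the angular derivative.

This is (3.1) for $J_\mu y=b(-y_2,y_1)$. The eigenspaces of $-\Delta+\frac{b^2}4|y|^2$ are finite-dimensional, consist of Schwartz functions (Hermite functions), and are invariant under rotations. So $L_b$ has an orthonormal basis of Schwartz eigenfunctions $e^{il\alpha}f(|y|)$, and by scaling it may be taken as $b^{1/2}\psi(b^{1/2}y)$ with $\psi$ from the basis for $b=1$. Those with $l\ne0$ vanish at the origin. For $l=0$ we take $(2\pi/b)^{1/2}\varphi_k^b$, $k\ge0$, with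
$$\varphi_k^b(y)=\tfrac b{2\pi}L_k\big(\tfrac b2|y|^2\big)e^{-b|y|^2/4},\qquad L_b\varphi_k^b=b(2k+1)\varphi_k^b,\qquad\|\varphi_k^b\|_2^2=\varphi_k^b(0)=\tfrac b{2\pi}, \tag{3.2}$$
where $L_k$ are the Laguerre polynomials. To check this, put $\mathsf s=\frac b2|y|^2$. On radial functions $\Delta=2b\,\partial_{\mathsf s}\mathsf s\,\partial_{\mathsf s}$ and $\frac{b^2}4|y|^2=\frac{b\mathsf s}2$, and
$$\big(\partial_{\mathsf s}\mathsf s\,\partial_{\mathsf s}-\tfrac{\mathsf s}4\big)(L_ke^{-\mathsf s/2})=\big(\mathsf sL_k''+(1-\mathsf s)L_k'-\tfrac12L_k\big)e^{-\mathsf s/2}=-(k+\tfrac12)L_ke^{-\mathsf s/2}$$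
by Laguerre's equation. The norm is $(\frac b{2\pi})^2\cdot\frac{2\pi}b\int_0^\infty L_k^2e^{-\mathsf s}d\mathsf s=\frac b{2\pi}$. Completeness among radial functions is the completeness of the $L_k$ in $L^2(e^{-\mathsf s}d\mathsf s)$. From $\sum_kL_k(\mathsf s)r^k=(1-r)^{-1}e^{-r\mathsf s/(1-r)}$ with $r=e^{-2bz}$ and $\frac r{1-r}+\frac12=\frac12\coth(bz)$ we get, for $\mathrm{Re}\,z>0$,
$$q_z^b:=\sum_ke^{-zb(2k+1)}\varphi_k^b=\frac b{4\pi\sinh(bz)}\exp\Big(-\frac b4\coth(bz)|y|^2\Big). \tag{3.3}$$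

**Proposition 1 (diagonalization).** Let $\mathbf G=G\times\mathbb R^\ell$ with $G$ as above and $\ell\ge0$, and let $\mathbf L=L-\Delta_z$. Suppose that for a.e. $\mu$ there are $b_1,\dots,b_N>0$ and an orthonormal frame of $\mathbb R^{2N}$, all measurable in $\mu$, that splits $\mathbb R^{2N}$ into planes on which $J_\mu$ is $b_i$ times the rotation $(y_1,y_2)\mapsto(-y_2,y_1)$. Let $P_i$ be the orthogonal projections onto these planes, and for $k\in\mathbb N_0^N$ let $\lambda_k=\sum_ib_i(2k_i+1)+|\zeta|^2$ and $\Phi_k(x)=\prod_i\varphi^{b_i}_{k_i}(P_ix)$. Let $h$ be the heat kernel of $\mathbf L$ at time $1$. Then for every bounded Borel $F$ and a.e. $(\mu,\zeta)$, with convergence in $L^2(\mathbb R^{2N})$,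
$$(F(\mathbf L)h)^{\mu,\zeta}=\sum_kF(\lambda_k)e^{-\lambda_k}\Phi_k,\qquad \Phi_k\text{ pairwise orthogonal},\quad\|\Phi_k\|_2^2=\prod_i\tfrac{b_i}{2\pi}. \tag{3.4}$$
Here $f^{\mu,\zeta}(x)=\iint f(x,u,z)e^{-i\langle\mu,u\rangle-i\langle\zeta,z\rangle}du\,dz$.

*Proof.* First we turn $\mathbf L$ into a multiplication operator. Formula (3.1) is invariant under orthonormal changes of coordinates, so in the adapted frame $L_\mu$ is the sum of the $L_{b_i}$ acting in the separate planes. Products of the eigenfunctions above form an orthonormal basis $(\psi_n^\mu)$ of Schwartz functions, measurable in $\mu$, with $L_\mu\psi_n^\mu=\lambda_n(\mu)\psi_n^\mu$. By Plancherel, $Uf=(2\pi)^{-(d_2+\ell)/2}\big((f^{\mu,\zeta},\psi_n^\mu)\big)_{\mu,\zeta,n}$ is unitary onto an $L^2$ space. Let $M$ be multiplication by $\lambda_n(\mu)+|\zeta|^2$ there; it is self-adjoint. For Schwartz $f$ we have $(\mathbf Lf)^{\mu,\zeta}=(L_\mu+|\zeta|^2)f^{\mu,\zeta}$, and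 $L_\mu$ is symmetric on Schwartz functions, so $U\mathbf Lf=MUf$. Thus $U^{-1}MU$ is a self-adjoint extension of $\mathbf L|_{\mathcal S}$. Since $\mathbf L$ is essentially self-adjoint on $\mathcal S(\mathbf G)$ (classical), $\mathbf L=U^{-1}MU$ and $F(\mathbf L)=U^{-1}F(M)U$.

Next we compute the coefficients of $h$. Let $h_t$ be the heat kernel at time $t$. It is a Schwartz function (Folland, Ark. Mat. 13 (1975)), $e^{-t'\mathbf L}h_t=h_{t+t'}$, and $h_t$ is an approximate identity as $t\to0$. For a.e. $(\mu,\zeta)$, all rational $t\in(0,1)$ and all $n$, with $\lambda=\lambda_n(\mu)+|\zeta|^2$,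
$$(h^{\mu,\zeta},\psi_n^\mu)=e^{-(1-t)\lambda}\int h_t(x,u,z)e^{-i\langle\mu,u\rangle-i\langle\zeta,z\rangle}\overline{\psi_n^\mu(x)}\,dx\,du\,dz\ \xrightarrow[t\to0]{}\ e^{-\lambda}\,\overline{\psi_n^\mu(0)} .$$
Only products of radial eigenfunctions are nonzero at $0$. For $\Psi_k=\prod_i(2\pi/b_i)^{1/2}\varphi_{k_i}^{b_i}(P_ix)$ we have $\overline{\Psi_k(0)}\Psi_k=\Phi_k$ by (3.2). $\square$

**The long-time kernel at frequency $1/R$.** Both the Heisenberg trial below and the main proof need (3.3) at $z=1+iRt$ and $b=\theta/R$, with $\theta\in[\frac12,1]$, $t\in[1,2]$. Let $\hbar=1/R$, so $bz=\hbar\theta+i\theta t$, and put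
$$D_0(\hbar,\theta,t)=\theta\coth(\hbar\theta+i\theta t),\qquad B_0(\hbar,\theta,t)=\theta/\sinh(\hbar\theta+i\theta t).$$
We have $|\sinh(\hbar\theta+i\theta t)|\ge|\sin\theta t|\ge c$ since $\theta t\in[\frac12,2]\subset(0,\pi)$. So $D_0,B_0$ are smooth on $[0,\hbar_0]\times[\frac12,1]\times[1,2]$. Also $\mathrm{Re}\coth(\alpha+i\beta)=\frac{\sinh2\alpha}{\cosh2\alpha-\cos2\beta}>0$ for $\alpha>0$. Hence
$$q^b_{1+iRt}(y)=\frac{B_0}{4\pi R}e^{-\hbar D_0|y|^2/4},\qquad|q^b_{1+iRt}|\le C/R. \tag{3.5}$$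
At $\hbar=0$ we have $D_0=-i\theta\cot(\theta t)$, and $\kappa:=(D_0(\hbar,\theta,t)-D_0(0,\theta,t))/(4\hbar)$ is smooth with $\kappa|_{\hbar=0}=\frac{\theta^2}{4\sin^2\theta t}\ge\frac1{16}$. So $\mathrm{Re}\,\kappa\ge c_0>0$ for $R\ge R_0$. If $|x|=R\tau$, then $\frac14\hbar D_0|x|^2=\frac14R\tau^2D_0$, and therefore
$$e^{-\hbar D_0|x|^2/4}=e^{iR\tau^2\vartheta(\theta)}e^{-\tau^2\kappa},\qquad\vartheta(\theta)=\tfrac14\theta\cot(\theta t). \tag{3.6}$$
With $\alpha=\theta t\in[\frac12,2]$,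
$$\vartheta'=-\frac{2\alpha-\sin2\alpha}{8\sin^2\alpha},\qquad\vartheta''=\frac t{2\sin^2\alpha}(\alpha\cot\alpha-1).$$
Since $\sin2\alpha<2\alpha$ and $\alpha\cot\alpha<1$ on $(0,\pi)$, compactness gives
$$|\vartheta'|\ge c_1>0,\qquad|\vartheta''|\ge c_2>0,\qquad|\vartheta^{(k)}|\le C_k. \tag{3.7}$$

**The chirp on the Heisenberg group.** Here $N=d_2=1$ and $J_\mu$ has the single frequency $b=|\mu|$. Fix $\zeta_2\in C_c^\infty((\frac12,1))$ with values in $[0,1]$ and $\zeta_2=1$ on $[\frac58,\frac78]$. Imitating Section 1 at frequency $\mu\sim1/R$, put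
$$g^\mu=\zeta_2(R\mu)\sum_kG_R(\mu(2k+1))e^{-\mu(2k+1)}\varphi_k^\mu=\int a_R(t)e^{iRt\lambda_0}\,\zeta_2(R\mu)\,q^\mu_{1+iRt}\,dt .$$
By (3.4), $(F_R(L)h,g)=\frac1{2\pi}\int\zeta_2(R\mu)\sum_k\chi|G_R|^2(\mu(2k+1))\,e^{-2\mu(2k+1)}\frac\mu{2\pi}d\mu$. For $R\mu\in[\frac58,\frac78]$ at least $cR$ indices have $\mu(2k+1)\in[\frac{11}4,\frac{13}4]$, where $|G_R|^2\ge cR^{-1}$. So the pairing is at least $cR^{-1}\cdot R^{-1}\cdot R\cdot R^{-1}=cR^{-2}$ (range of $\mu$, factor $\mu$, number of $k$, $|G_R|^2$). For a fixed time and $|x|=R\tau\ge\delta R$, (3.5) and (3.6) with $\mu=\theta/R$ show that the corresponding piece of $g$ is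
$$g_t(x,u)=\frac1{8\pi^2R^2}\int\zeta_2(\theta)\,B_0\,e^{-\tau^2\kappa}\,e^{iR\tau^2\vartheta(\theta)+i\theta u/R}\,d\theta=O(R^{-5/2})$$
by (VdC), since the phase has second derivative at least $c_2\delta^2R$ in modulus. Suppose, optimistically, that the part $|x|<\delta R$ is harmless and that the $t$-integral gains a full further $R^{-1/2}$, as it did on $\mathbb R^\ell$. Then the quotient of pairing by supremum is $R^{-2}/R^{-3}=R$, and $R\le CR^{s-1/2}$ means $s\ge\frac32=\frac d2$. So even this optimistic count yields nothing beyond $d/2$, in accordance with the positive result of Müller–Stein and Hebisch.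

Where could one gain? The phase in $\theta$ is stationary only when $|u|$ is comparable to $R^2\tau^2$, and then $\mu u\sim R$ for $\tau\sim1$, because $\mu\sim1/R$. The rotation frequency has to be $1/R$ for (3.6) to spread the wave over $|x|\sim R$. But nothing in that step requires $\mu$ itself to be small. If $J_\mu$ had a frequency $1/R$ while $|\mu|\sim1$, then integrals over spheres in $\mu$-space would oscillate at rate $|\mu||u|\sim R^2$ instead of $R$, and would decay twice as fast in the exponent. We need a group in which $J_\mu$ nearly degenerates along curved sets of $\mu$ away from the origin.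

## 4. The quaternionic groups $G_m$ and the theorems

Let $\mathbb H=\mathbb R^4$ be the quaternions with $\langle a,b\rangle=\mathrm{Re}(a\bar b)$, and let $E\subseteq\mathrm{Im}\,\mathbb H=\mathbb R^3$ be a subspace of dimension $m\in\{2,3\}$.

**Definition (the groups $G_m$).** $G_m=\mathfrak g_1\times\mathfrak g_2$ with $\mathfrak g_1=\mathbb H$, $\mathfrak g_2=\mathrm{Im}\,\mathbb H\oplus E$, the product $(x,u)(y,u')=(x+y,u+u'+\frac12[x,y])$, and
$$[x,y]=\big(\mathrm{Im}(y\bar x),\ \mathrm{pr}_E\,\mathrm{Im}(\bar xy)\big).$$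

Write $\mu=(\mu_+,\mu_-)\in\mathrm{Im}\,\mathbb H\oplus E$. For imaginary $p,q$ we have $p\cdot q=\mathrm{Re}(p\bar q)$. Therefore $\mu_+\cdot\mathrm{Im}(y\bar x)=\mathrm{Re}(\mu_+x\bar y)$ and $\mu_-\cdot\mathrm{Im}(\bar xy)=\mathrm{Re}(\mu_-\bar yx)=\mathrm{Re}(x\mu_-\bar y)$. So
$$J_\mu x=\mu_+x+x\mu_- .$$
The bracket is antisymmetric, so $J_\mu$ is skew. If $\mu_+x=-x\mu_-$ for all $x$, then $x=1$ gives $\mu_+=-\mu_-$, so $\mu_+$ is central and imaginary, hence $0$. Thus $J$ is injective, and $G_m$ is a two-step stratified group with $d=7+m$ and $d_2=\dim\mathfrak g_2=3+m$. For $m=3$, $J$ is an isomorphism $\mathbb R^6\to\mathfrak{so}(4)$, so $G_3$ is the free two-step nilpotent group $N_{4,2}$ on four generators: its six brackets $[e_i,e_j]$, $i<j$, are linearly independent. Here $d=10$ and $Q=16$. Let $L$ be the sub-Laplacian of the standard orthonormal basis of $\mathbb H$.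

For a first look, let $\mu=(\mathbf i,c\,\mathbf i)$ with $0<c\le1$ (assuming $\mathbf i\in E$). Then $J_\mu1=(1+c)\mathbf i$, $J_\mu\mathbf i=-(1+c)$, $J_\mu\mathbf j=(1-c)\mathbf k$, $J_\mu\mathbf k=-(1-c)\mathbf j$. There are two frequencies, $1+c$ and $1-c$. The second tends to $0$ as $c\to1$, while $\mu$ stays of size $1$.

**Theorem 1.** Let $m\in\{2,3\}$ and $s_*=m+3$ (so $s_*=6=\frac d2+1$ if $m=3$, and $s_*=5=\frac{d+1}2$ if $m=2$). For every $s\in(d/2,s_*)$ there is a bounded $F$ with $\|F\|_{L^2_{s,\mathrm{sloc}}}<\infty$ such that $F(L)$ is unbounded on $L^p(G_m)$ for all $p\in(1,2)$ with $\frac1{p'}<\frac{s_*-s}{2m+7}$, and for the dual exponents. If $s\notin\mathbb N$, one also has $\sup_t\|F(t\,\cdot\,)\eta\|_{C^s}<\infty$.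

**Theorem 2.** Let $\mathbf G=G_{m_1}\times\dots\times G_{m_n}\times\mathbb R^\ell$, $n\ge1$, $\ell\ge0$, $m_i\in\{2,3\}$, with $\mathbf L=\sum_iL^{(i)}-\Delta_{\mathbb R^\ell}$ and $d=\dim\mathbf G$. Put
$$s_*=\frac d2+\frac12+\frac12\sum_i(m_i-2).$$
For every $s\in(d/2,s_*)$ there is a bounded $F$ with $\|F\|_{L^2_{s,\mathrm{sloc}}}<\infty$ such that $F(\mathbf L)$ is unbounded on $L^p(\mathbf G)$ for all $p>1$ sufficiently close to $1$ (depending on $s$), and for the dual exponents.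

So the answer to the question is no. On $N_{4,2}$ no $s<6$ suffices, while $d/2=5$ and $Q/2=8$; on $G_2$, where $d=9$, no $s<5$ suffices. There are counterexamples in every dimension $d\ge9$ (take $G_2\times\mathbb R^{d-9}$). On $N_{4,2}^{\,n}$ no $s<\frac d2+\frac{n+1}2$ suffices, so the excess over $d/2$ is unbounded. The theorems do not claim that these lower bounds are the exact thresholds, and they say nothing about the sufficiency of $s>d/2$ for groups with $d\le8$.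

## 5. The two frequencies of $J_\mu$

We now find the frequencies of $J_\mu$ for general $\mu$, and the size of the components of $x$ in the two invariant planes. Write $\mu_+=a\omega$, $\mu_-=c\,\omega_-$ with $a,c>0$ and unit $\omega,\omega_-$, and let $Tx=\omega x\omega_-$. Then $T^2=1$. Moreover $T$ is symmetric, since $\langle x,Ty\rangle=\mathrm{Re}(x\,\bar\omega_-\bar y\,\bar\omega)=\mathrm{Re}(\omega x\omega_-\bar y)=\langle Tx,y\rangle$. It commutes with $J_\mu$, because both $TJ_\mu x$ and $J_\mu Tx$ equal $a\omega^2x\omega_-+c\,\omega x\omega_-^2$. If $\omega'$ is a unit imaginary quaternion orthogonal to $\omega$, then $\omega\omega'=-\omega'\omega$, so $T(\omega'x)=-\omega'Tx$: left multiplication by $\omega'$ exchanges the eigenspaces $\{T=1\}$ and $\{T=-1\}$, and both are two-dimensional. Finally $J_\mu^2=-(a^2+c^2)+2acT$. Let $P_1$, $P_2$ be the orthogonal projections onto $\{T=-1\}$, $\{T=1\}$. On these planes $J_\mu^2=-b_1^2$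 and $-b_2^2$ respectively, with
$$b_1=a+c,\qquad b_2=|a-c|. \tag{5.1}$$
For $a\ne c$ the hypotheses of Proposition 1 hold. A measurable frame of $\operatorname{ran}P_i$ consists of $e=P_ie_j/|P_ie_j|$, with the first $j$ for which $P_ie_j\neq0$, together with $J_\mu e/b_i$.

For $x\ne0$ let $r_xq=xqx^{-1}$, a rotation of $\mathrm{Im}\,\mathbb H$, and put $\sigma=-r_x\omega_-$. Then $Tx=\omega(r_x\omega_-)x$. Since $\mathrm{Re}(pq)=-p\cdot q$ for imaginary $p,q$, we get $\langle Tx,x\rangle=|x|^2\mathrm{Re}(\omega\,r_x\omega_-)=|x|^2\,\omega\cdot\sigma$. As $|P_1x|^2=\frac12(|x|^2-\langle Tx,x\rangle)$ and $|\omega-\sigma|^2=2-2\,\omega\cdot\sigma$,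
$$|P_1x|^2=\tfrac14|x|^2|\omega-\sigma|^2,\qquad|P_2x|^2=|x|^2\big(1-\tfrac14|\omega-\sigma|^2\big). \tag{5.2}$$

In polar coordinates $d\mu=a^2c^{m-1}da\,dc\,d\omega\,d\omega_-$, and $db_1\,db_2=2\,da\,dc$ on $\{a>c\}$, so there
$$d\mu=\tfrac12a^2c^{m-1}\,db_1\,db_2\,d\omega\,d\omega_- . \tag{5.3}$$

## 6. The test function on $G_m$ and its $L^2$ estimates

We keep $\rho$, $\lambda_0=\frac32$, $\chi$, $F_R$ and $\zeta_2$, and fix $\zeta_1\in C_c^\infty((1,2))$ with values in $[0,1]$ and $\zeta_1=1$ on $[\frac54,\frac74]$. Let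
$$m_R(\mu)=\zeta_1(a+c)\,\zeta_2(R(a-c)).$$
On its support $a>c$, $b_1\in(1,2)$, $\theta:=Rb_2\in(\frac12,1)$, and $a=\frac{b_1}2+\frac\theta{2R}$, $c=\frac{b_1}2-\frac\theta{2R}$ lie in $[\frac38,\frac98]$ for $R\ge4$. This is the region announced in Section 3: one frequency is $1/R$ and $\mu$ has size $1$. Define
$$g_t^\mu(x)=m_R(\mu)\,e^{-iRtb_1}\varphi_0^{b_1}(P_1x)\,q^{b_2}_{1+iRt}(P_2x),\qquad g^\mu=\int a_R(t)e^{iRt\lambda_0}g_t^\mu\,dt. \tag{6.1}$$
For fixed $x$ these are smooth and compactly supported in $\mu$, since they depend on $x$ only through $|P_1x|^2,|P_2x|^2$, which are smooth in $\omega,\omega_-$. Let $g_t(x,\cdot)$, $g(x,\cdot)$ be the inverse Fourier transforms; then $g=\int a_R(t)e^{iRt\lambda_0}g_t\,dt$. By (3.3) and (1.1),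
$$g^\mu=m_R\,\varphi_0^{b_1}(P_1x)\sum_kG_R\big(b_1+b_2(2k+1)\big)e^{-b_2(2k+1)}\varphi_k^{b_2}(P_2x). \tag{6.2}$$

**Step (a): the pairing is large,** $|(F_R(L)h,g)|\ge cR^{-2}$. By Plancherel in $u$, (3.4) and (6.2), only the terms of $F_R(L)h$ with index $0$ in the first plane meet $g$. With $\lambda=b_1+b_2(2k+1)$,
$$(F_R(L)h,g)=(2\pi)^{-d_2}\int m_R\,\frac{b_1b_2}{4\pi^2}\sum_k\chi(\lambda)|G_R(\lambda)|^2e^{-b_1-2b_2(2k+1)}\,d\mu,$$
with nonnegative terms. Restrict to $Rb_2\in[\frac58,\frac78]$, $b_1\in[1.4,1.6]$, $b_2(2k+1)\in[1.4,1.6]$. There $m_R=1$, $\lambda\in[2.8,3.2]$, $\chi=1$ and $|G_R|^2\ge cR^{-1}$ by (1.2), and for each $b_2$ there are at least $cR$ such $k$. By (5.3) the total is at least $c\cdot R^{-1}\cdot R^{-1}\cdot R\cdot R^{-1}$ (range of $b_2$, factor $b_2$, number of $k$, $|G_R|^2$).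

**Step (b): matching upper bounds,** $\int_{\operatorname{supp}m_R}\|(F_R(L)h)^\mu\|_2^2\,d\mu\le CR^{-2}$ and $\|g\|_2^2\le CR^{-2}$. These will control the error when we cut $g$ off. Put $\lambda_{jk}=b_1(2j+1)+b_2(2k+1)$. By (3.4) and $b_1>1$ the first integral is at most
$$C\int db_2\sum_{j,k}b_2\,e^{-2(2j+1)-2b_2(2k+1)}\int_1^2|G_R(\lambda_{jk})|^2db_1 .$$
The inner integral is at most $(2j+1)^{-1}\|G_R\|_2^2\le CR^{-1}$. Also $\sum_kb_2e^{-2b_2(2k+1)}=\frac{b_2}{2\sinh2b_2}\le\frac14$, and $b_2$ ranges over an interval of length at most $R^{-1}$. For $g$ use (6.2); the estimate is the same with $j=0$.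

**Step (c): little mass near the center,** $\|g\mathbf 1_{|x|<\delta R}\|_2\le C\delta R^{-1}$ for $\delta\in(0,1)$, with $C$ independent of $\delta$. The pointwise estimate of the next section works only for $|x|\ge\delta R$. Fix $\omega,\omega_-,b_2$ and write $y_i=P_ix$; these projections do not depend on $b_1$. As $b_1\in(1,2)$, $|\varphi_0^{b_1}(y_1)|^2\le e^{-|y_1|^2/2}$ independently of $b_1$. The other factor of $g^\mu$ depends on $b_1$ only through $\zeta_1(b_1)$ and $e^{-iRtb_1}$. By Plancherel in $b_1$ and (3.5),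
$$\int db_1\Big|\int a_R(t)e^{iRt(\lambda_0-b_1)}q^{b_2}_{1+iRt}(y_2)\,dt\Big|^2=\frac{2\pi}R\int\rho(t)^2|q^{b_2}_{1+iRt}(y_2)|^2dt\le CR^{-3}.$$
Integrate over $|y_2|<\delta R$ (area $\pi\delta^2R^2$), over $y_1$ against $e^{-|y_1|^2/2}$, over $\omega,\omega_-$, and over $b_2$ (length at most $R^{-1}$). The result is $\|g\mathbf 1_{|x|<\delta R}\|_2^2\le C\delta^2R^{-2}$.

**Step (d): the cutoff.** Let $\tilde g=g\mathbf 1_{|x|\ge\delta R}$. The cutoff involves only $x$, so the partial Fourier transform of $g-\tilde g$ is still supported in $\operatorname{supp}m_R$. By (b), (c) and Cauchy–Schwarz, $|(F_R(L)h,g-\tilde g)|\le CR^{-1}\cdot\delta R^{-1}$. We fix $\delta$ small once and for all, so that by (a)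
$$|(F_R(L)h,\tilde g)|\ge cR^{-2},\qquad\|\tilde g\|_2\le CR^{-1}. \tag{6.3}$$
From here on constants may depend on $\delta$.

## 7. Two coupled spheres: the supremum of $g$

It remains to bound $\|\tilde g\|_\infty$. Put $w=u_+$, $v=-r_xu_-\in E_x:=r_xE$ and $\sigma=-r_x\omega_-\in S(E_x)$, the unit sphere of $E_x$. Then
$$\langle\mu,u\rangle=a\,\omega\cdot w+c\,\sigma\cdot v,\qquad|w|=|u_+|,\quad|v|=|u_-|.$$
Taking absolute values in (6.1) gives only $|g_t|\le CR^{-1}\cdot R^{-1}$, from (3.5) and the measure of $\operatorname{supp}m_R$. Since the pairing is $R^{-2}$ as well, this proves nothing; oscillation in $\mu$ must be used. For $|x|\sim R$ and $|w|,|v|\sim R^2$ one hopes for $|w|^{-1}\sim R^{-2}$ from the sphere of $\omega$, for $|v|^{-(m-1)/2}\sim R^{-(m-1)}$ from the sphere of $\sigma$, and for $R^{-1/2}$ from $\theta$ as on the Heisenberg group. The product with $R^{-2}$ is $R^{-m-7/2}$. The integral over $b_1$ should force $\frac12(\pm|w|\pm|v|)$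 to be close to $Rt$.

The obvious way is stationary phase in $\omega$ and $\sigma$ with the rest as amplitude, and here is where it stops. By (5.2) the amplitude contains a Gaussian $e^{-\gamma|\omega-\sigma|^2}$ with $|\gamma|$ comparable to $|x|^2\sim R^2$. The $k$-th term of the stationary phase expansion of $\int_{S^2}e^{ia\omega\cdot w}e^{-\gamma|\omega-\sigma|^2}d\omega$ carries $|w|^{-k}$ and $2k$ derivatives of the amplitude, hence a factor up to $(|\gamma|/|w|)^k\sim1$. The expansion has no small parameter, and it does not deliver a factor $e^{\pm ia|w|}$ times an amplitude with controlled derivatives in $b_1$ and $\theta$, which the last two integrations need.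

The way past is to write the Gaussian as a superposition of plane waves $e^{i|x|\xi\cdot(\omega-\sigma)}$ with $\xi$ essentially bounded. Each plane wave splits into a factor in $\omega$ and a factor in $\sigma$, so the spheres decouple exactly. It moves $w$ and $v$ only by a vector of length about $|x|\sim R$, small compared with $R^2$, and
$$|aw+y|=a|w|+\frac{w\cdot y}{|w|}+O\Big(\frac{|y|^2}{|w|}\Big),\qquad y=|x|\xi,$$
where the middle term does not depend on $a$ and the error is of size $|x|^2|\xi|^2/|w|\sim|\xi|^2$, harmless against a Gaussian in $\xi$.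

**Lemma 2.** For $R\ge R_0$, $t\in[1,2]$, $|x|\ge\delta R$, $u=(u_+,u_-)$, with $\nu_{\epsilon\epsilon'}=\frac12(\epsilon|u_+|+\epsilon'|u_-|)$,
$$|g_t(x,u)|\le CR^{-m-7/2}\sum_{\epsilon,\epsilon'=\pm1}\big(1+|\nu_{\epsilon\epsilon'}-Rt|\big)^{-2}+CR^{-10}.$$

Since $\nu_{\epsilon\epsilon'}$ does not depend on $t$, we have $\int_1^2(1+|\nu_{\epsilon\epsilon'}-Rt|)^{-2}dt\le CR^{-1}$. As $m+\frac92<10$, the lemma implies
$$\|\tilde g\|_\infty\le CR^{-m-9/2}. \tag{7.1}$$

*Proof of Lemma 2.* Let $\hbar=1/R$, $\tau=|x|/R\ge\delta$, let $\Pi$ be the orthogonal projection of $\mathbb R^3$ onto $E_x$, and let $D_0,B_0,\kappa,\vartheta$ be as in Section 3; put $D=\hbar D_0$.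

**Step 1: a decoupled formula for $g_t$.** By (3.2), (3.5), (5.2),
$$\varphi_0^{b_1}(P_1x)\,q^{b_2}_{1+iRt}(P_2x)=\frac{b_1}{8\pi^2}\frac{B_0}R\exp\Big(-\frac{|x|^2(b_1-D)}{16}|\omega-\sigma|^2-\frac{D|x|^2}4\Big),$$
and $e^{-D|x|^2/4}=e^{iR\tau^2\vartheta(\theta)}e^{-\tau^2\kappa}$ by (3.6). For $z\in\mathbb R^3$ and $\mathrm{Re}\,\gamma>0$, with the principal branch, $e^{-\gamma|z|^2}=(4\pi\gamma)^{-3/2}\int_{\mathbb R^3}e^{i\eta\cdot z-|\eta|^2/4\gamma}d\eta$. We apply it with $\gamma=|x|^2(b_1-D)/16$, where $\mathrm{Re}\,\gamma>0$ because $b_1>1$ and $D=O(1/R)$. Substituting $\eta=|x|\xi$ gives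
$$e^{-\gamma|\omega-\sigma|^2}=\int_{\mathbb R^3}\mathcal E(\xi)e^{i|x|\xi\cdot(\omega-\sigma)}d\xi,\qquad\mathcal E=\Big(\frac{\pi(b_1-D)}4\Big)^{-3/2}e^{-4|\xi|^2/(b_1-D)} .$$
Put $\widehat S_3(p)=\int_{S^2}e^{i\omega\cdot p}d\omega$ for $p\in\mathbb R^3$, $\widehat S_m(p)=\int_{S(E_x)}e^{i\sigma\cdot p}d\sigma$ for $p\in E_x$, and $y=|x|\xi$. Insert this into $g_t(x,u)=(2\pi)^{-d_2}\int g_t^\mu(x)e^{i\langle\mu,u\rangle}d\mu$, use (5.3) with $db_2=d\theta/R$, and pass from $\omega_-$ to $\sigma$ by an isometry. Since $\sigma\cdot(cv-y)=\sigma\cdot(cv-\Pi y)$, Fubini gives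
$$g_t(x,u)=c_mR^{-2}\int_{\mathbb R^3}d\xi\iint db_1\,d\theta\;e^{-iRtb_1+iR\tau^2\vartheta(\theta)}\,\mathcal A\;\widehat S_3(aw+y)\,\widehat S_m(cv-\Pi y), \tag{7.2}$$
$$\mathcal A=\zeta_1(b_1)\zeta_2(\theta)\,a^2c^{m-1}b_1B_0\,\mathcal E\,e^{-\tau^2\kappa},\qquad|\partial_{b_1}^j\partial_\theta^k\mathcal A|\le C_{jk}e^{-|\xi|^2/2}. \tag{7.3}$$
For (7.3): $D=O(1/R)$ with all its derivatives and $b_1\le2$, so $\mathrm{Re}\frac4{b_1-D}\ge1$. Derivatives produce powers of $|\xi|^2$ and $\tau^2$, absorbed by $e^{-|\xi|^2/2}$ and $e^{-c_0\tau^2}$. This bound also justifies Fubini.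

Let $W=\max(|w|,|v|)$ and $c_3=c_1/2$, with $c_1$ from (3.7).

**Step 2 (Case A): $W\le c_3R^2\tau^2$.** Here $u$ is too short to balance the phase $R\tau^2\vartheta$, and we integrate by parts in $\theta$. Write $\widehat S_3,\widehat S_m$ as integrals over $\omega,\sigma$. For fixed $\omega,\sigma,\xi,b_1$ the $\theta$-phase is $R\tau^2\vartheta(\theta)+\frac\theta{2R}(\omega\cdot w-\sigma\cdot v)$ plus a constant. Its derivative is at least $c_1R\tau^2-W/R\ge c_3R\tau^2$ in modulus, and its higher derivatives are $O(R\tau^2)$. By (NS) with $N=8$, $|g_t|\le CR^{-2}(R\delta^2)^{-8}\le CR^{-10}$.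

**Step 3 (Case B, preparation): $W>c_3R^2\tau^2=c_3|x|^2$.** We discard large $\xi$ and split the spherical transforms into outgoing and incoming parts. Note that $W\ge c_3\delta^2R^2$. If $|y|>W/64$, then $|\xi|\ge\frac W{64|x|}\ge cW^{1/2}\ge cR$, because $|x|\le(W/c_3)^{1/2}$. By (7.3) this part of (7.2) is $O(e^{-cR^2})$, hence $O(R^{-10})$. From now on $|y|\le W/64$. For $n=2,3$,
$$\widehat S_n(p)=\sum_{\epsilon=\pm1}e^{i\epsilon|p|}\alpha_\epsilon^{(n)}(|p|),\qquad|\partial_r^k\alpha_\epsilon^{(n)}(r)|\le C_kr^{-\frac{n-1}2-k}\quad(r\ge1). \tag{7.4}$$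
For $n=3$ this is $\widehat S_3(p)=4\pi\sin|p|/|p|$. For $n=2$, $\widehat S_2(p)=2\pi J_0(|p|)=\pi(H_0^{(1)}+H_0^{(2)})(|p|)$ with the classical formula
$$H_0^{(1)}(r)=\Big(\frac2{\pi r}\Big)^{1/2}e^{i(r-\pi/4)}\pi^{-1/2}\int_0^\infty e^{-\mathsf s}\mathsf s^{-1/2}\Big(1+\frac{i\mathsf s}{2r}\Big)^{-1/2}d\mathsf s,\qquad H_0^{(2)}=\overline{H_0^{(1)}}.$$
As $|1+\frac{i\mathsf s}{2r}|\ge1$, the $k$-th $r$-derivative of the last factor is $O(r^{-k}(1+\mathsf s)^k)$ for $r\ge1$, and differentiation under the integral gives the bounds.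

**Step 4 (Case B1): $\min(|w|,|v|)\le W/4$.** The two central components are too unequal for the $b_1$-phase to be stationary. Suppose $|w|=W$, $|v|\le W/4$. Apply (7.4) to $\widehat S_3(p)$, $p=aw+y$, and write only $\widehat S_m$ as an integral over $\sigma$. As $a\ge\frac38$, $|p|\ge\frac{23}{64}W\ge\frac W4$ and
$$\frac{p\cdot w}{|p|}\ge\frac{a|w|^2-|y||w|}{a|w|+|y|}\ge\frac{a-1/64}{a+1/64}W\ge\frac{23}{25}W .$$
The $b_1$-phase is $\epsilon|p|+\sigma\cdot(cv-\Pi y)-Rtb_1$. Since $\partial_{b_1}a=\partial_{b_1}c=\frac12$, its derivative is at least $\frac{23}{50}W-\frac18W-2R\ge\frac W4$ in modulus for $R\ge R_0$, because $W\ge cR^2$. Its higher derivatives are $O(W)$: with $\hat w=w/|w|$, $|p|=W|a\hat w+y/W|$ and $|a\hat w+y/W|\ge\frac{23}{64}$. By the chain rule and (7.4) the amplitude $\mathcal A\,\alpha_\epsilon^{(3)}(|p|)$ has $b_1$-derivatives $O(e^{-|\xi|^2/2})$. (NS) with $N=4$ gives a contribution at most $CR^{-2}W^{-4}\le CR^{-10}$.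 If $|v|=W$, $|w|\le W/4$, exchange roles: apply (7.4) to $\widehat S_m(p')$, $p'=cv-\Pi y$, use $c\ge\frac38$ and $|\Pi y|\le|y|$, and write $\widehat S_3$ as an integral over $\omega$.

**Step 5 (Case B2): $|w|,|v|>W/4$.** This is the main contribution, where we carry out the program above. Now $|y|\le|w|/16$ and $|y|\le|v|/16$, and $p=aw+y$, $p'=cv-\Pi y$ satisfy $|p|,|p'|\ge\frac{3W}{32}-\frac W{64}=\frac{5W}{64}$. Apply (7.4) to both. With $\hat w=w/|w|$, $\hat v=v/|v|\in E_x$ put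
$$r=|p|-a|w|-\hat w\cdot y,\qquad r'=|p'|-c|v|+\hat v\cdot y .$$
For a unit vector $n$, $|q|\le\frac1{16}$ and $a\in[\frac38,\frac98]$, the function $f(a,q)=|an+q|-a-n\cdot q$ is smooth, and $f(a,0)=0$, $\nabla_qf(a,0)=n-n=0$ for every $a$. So $f$ and all its $a$-derivatives are $O(|q|^2)$. Since $r=|w|f(a,y/|w|)$ with $n=\hat w$, we have for all $k\ge0$
$$|\partial_a^kr|\le C_k\frac{|y|^2}{|w|}\le C_k\frac{|x|^2|\xi|^2}W\le C_k|\xi|^2, \tag{7.5}$$
the last step because $W>c_3|x|^2$. Likewise $r'=|v|f(c,-\Pi y/|v|)$ with $n=\hat v$ (note $\hat v\cdot\Pi y=\hat v\cdot y$), so $|\partial_c^kr'|\le C_k|\xi|^2$. As $a,c$ are affine in $b_1,\theta$ with bounded coefficients, and $\hat w\cdot y$, $\hat v\cdot y$ do not depend on $b_1,\theta$, the amplitude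
$$\mathcal C_{\epsilon\epsilon'}=\mathcal A\,e^{i\epsilon(r+\hat w\cdot y)+i\epsilon'(r'-\hat v\cdot y)}\alpha_\epsilon^{(3)}(|p|)\,\alpha_{\epsilon'}^{(m)}(|p'|)$$
satisfies, by (7.3)–(7.5),
$$|\partial_{b_1}^j\partial_\theta^k\mathcal C_{\epsilon\epsilon'}|\le C_{jk}W^{-1-\frac{m-1}2}e^{-|\xi|^2/4}. \tag{7.6}$$
The remaining phase collects $\epsilon a|w|+\epsilon'c|v|$, $-Rtb_1$ and $R\tau^2\vartheta$. It equals
$$b_1(\nu_{\epsilon\epsilon'}-Rt)+R\tau^2\vartheta(\theta)+\frac\theta{2R}(\epsilon|w|-\epsilon'|v|).$$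
Let $\mathcal D(\theta)=\int e^{ib_1(\nu_{\epsilon\epsilon'}-Rt)}\mathcal C_{\epsilon\epsilon'}\,db_1$. Integrating by parts zero or two times in $b_1$,
$$|\mathcal D|+|\partial_\theta\mathcal D|\le C\big(1+|\nu_{\epsilon\epsilon'}-Rt|\big)^{-2}W^{-\frac{m+1}2}e^{-|\xi|^2/4}.$$
The $\theta$-phase has second derivative $R\tau^2\vartheta''$, of modulus at least $c_2\delta^2R$, so by (VdC) the $\theta$-integral is at most $CR^{-1/2}$ times this bound. Since $W\ge cR^2$, integration in $\xi$ gives a contribution at most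
$$CR^{-2}\cdot R^{-1/2}\cdot R^{-(m+1)}\sum_{\epsilon,\epsilon'}\big(1+|\nu_{\epsilon\epsilon'}-Rt|\big)^{-2}=CR^{-m-7/2}\sum_{\epsilon,\epsilon'}\big(1+|\nu_{\epsilon\epsilon'}-Rt|\big)^{-2}.\qquad\square$$

## 8. Gluing the scales: proof of Theorem 1

**Step 1: each $F_R(L)$ is large.** Let $1<p<2$. By (6.3) and (7.1),
$$\|\tilde g\|_{p'}\le\|\tilde g\|_\infty^{1-\frac2{p'}}\|\tilde g\|_2^{\frac2{p'}}\le CR^{-(m+\frac92)(1-\frac2{p'})-\frac2{p'}} .$$
Since $h\in L^p\cap L^2$ is fixed, Hölder and (6.3) give, for $R\ge R_0$,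
$$\|F_R(L)\|_{p\to p}\ge c\,\|F_R(L)h\|_p\ge c\,\frac{R^{-2}}{\|\tilde g\|_{p'}}\ge c\,R^{\,m+\frac52-\frac{2m+7}{p'}}. \tag{8.1}$$

**Step 2: one multiplier containing all scales.** Let $d/2<s<s_*=m+3$, $R_k=2^kR_0$, and
$$F(\lambda)=\sum_{k\ge1}R_k^{-(s-\frac12)}F_{R_k}(8^k\lambda). \tag{8.2}$$
The supports lie in the disjoint intervals $8^{-k}[1,5]$, and $|F_R|\le CR^{-1/2}$, so $F$ is bounded. For each $t$ only boundedly many terms contribute to $F(t\cdot)\eta$. By (2.2) each contributes at most $C_s$, so $\|F\|_{L^2_{s,\mathrm{sloc}}}<\infty$, and $\sup_t\|F(t\cdot)\eta\|_{C^s}<\infty$ if $s\notin\mathbb N$.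

**Step 3: extracting a single scale.** Suppose $F(L)$ is bounded on $L^p$. Take $\chi_1\in C_c^\infty((\frac58,8))$ with $\chi_1=1$ on $[1,5]$. The support of $\chi_1(8^k\cdot)$ meets no $8^{-k'}[1,5]$ with $k'\ne k$, so $F(\lambda)\chi_1(8^k\lambda)=R_k^{-(s-\frac12)}F_{R_k}(8^k\lambda)$. By Christ and Mauceri–Meda, $\|\chi_1(L)\|_{p\to p}<\infty$. By (2.1) the norms of $\chi_1(8^kL)$ and $F_{R_k}(8^kL)$ equal those of $\chi_1(L)$ and $F_{R_k}(L)$. Hence $R_k^{-(s-\frac12)}\|F_{R_k}(L)\|_{p\to p}\le C$ for all $k$. But by (8.1) the left side is at least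
$$cR_k^{\,m+3-s-\frac{2m+7}{p'}}=cR_k^{\,s_*-s-\frac{2m+7}{p'}}\to\infty\qquad\text{if }\ \frac1{p'}<\frac{s_*-s}{2m+7},$$
a contradiction.

**Step 4: dual exponents.** Since $L$ is a real operator, $\overline{F(L)f}=\overline F(L)\bar f$; also $F(L)^*=\overline F(L)$. So boundedness on $L^p$ and on $L^{p'}$ are equivalent. $\blacksquare$

On $N_{4,2}$, for instance, $s=5.5$ exceeds $d/2=5$, and the resulting $F(L)$ is unbounded on $L^p$ for $1<p<\frac{26}{25}$: the condition is $\frac1{p'}<\frac{0.5}{13}=\frac1{26}$. Such an $F(L)$ is not of weak type $(1,1)$ either, since Marcinkiewicz interpolation with $L^2$ would make it bounded on $L^p$ for $1<p<2$.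

## 9. Products and unbounded excess: proof of Theorem 2

Let $M=\sum_im_i$, so $d=7n+M+\ell$. We run the same test with one test function per factor, all driven by the same time $t$. If $\ell=0$, omit all $\zeta$ and $\gamma_t$.

**Step 1: the modified objects.** Take $\lambda_0=3n-\frac32$ with the same $\rho$ and $a_R$, let $G_R$ be (1.1) with this $\lambda_0$, and let $\chi\in C_c^\infty((3n-2,3n+2))$ have values in $[0,1]$ and $\chi=1$ on $[3n-1,3n+1]$; put $F_R=\chi G_R$. Then (1.2) and (2.2) hold, with $|G_R|\ge cR^{-1/2}$ on $[3n-\frac14,3n+\frac14]$. The heat kernel at time $1$ is $h=\bigotimes_ih^{(i)}\otimes h^{\mathbb R^\ell}$. Put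
$$g=\int a_R(t)e^{iRt\lambda_0}\bigotimes_ig_t^{(i)}\otimes\gamma_t\,dt,\qquad\tilde g=g\prod_i\mathbf 1_{|x_i|\ge\delta R},$$
where $g_t^{(i)}$ is (6.1) on $G_{m_i}$ and $\gamma_t$ is (1.3), so $|\gamma_t|\le CR^{-\ell/2}$ for $t\in[1,2]$. Proposition 1 applies to $\mathbf G$, with the two planes of each factor. With
$$\Lambda=\sum_i\big(b_1^{(i)}+b_2^{(i)}(2k_i+1)\big)+|\zeta|^2,$$
the transform of $g$ in all $u_i$ and in $z\in\mathbb R^\ell$ is
$$g^{\mu,\zeta}=\prod_im_R^{(i)}\sum_{k_1,\dots,k_n}G_R(\Lambda)\,e^{-\sum_ib_2^{(i)}(2k_i+1)-|\zeta|^2}\prod_i\varphi_0^{b_1^{(i)}}(P_1x_i)\,\varphi_{k_i}^{b_2^{(i)}}(P_2x_i).$$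

**Step 2: the pairing is at least $cR^{-n-1}$.** By (3.4), $(F_R(\mathbf L)h,g)$ is a positive constant times
$$\int\prod_i\Big[m_R^{(i)}b_1^{(i)}b_2^{(i)}e^{-b_1^{(i)}}\Big]\sum_{k_1,\dots,k_n}\chi(\Lambda)|G_R(\Lambda)|^2e^{-2\sum_ib_2^{(i)}(2k_i+1)-2|\zeta|^2}\prod_id\mu_i\,d\zeta .$$
Restrict to $Rb_2^{(i)}\in[\frac58,\frac78]$, to $b_1^{(i)}$ and $b_2^{(i)}(2k_i+1)$ within $\frac1{16n}$ of $\frac32$, and to $|\zeta|^2\le\frac1{16}$. Then $m_R^{(i)}=1$ and $|\Lambda-3n|\le\frac18+\frac1{16}=\frac3{16}$, so $\chi=1$ and $|G_R|^2\ge cR^{-1}$. For each $i$ the $b_2^{(i)}$-integration, the factor $b_2^{(i)}$ and the number (at least $cR$) of indices $k_i$ give $cR^{-1}\cdot R^{-1}\cdot R=cR^{-1}$. In total we get $cR^{-n-1}$.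

**Step 3: upper $L^2$ bounds,**
$$\int_{\prod\operatorname{supp}m_R^{(i)}\times\mathbb R^\ell}\|(F_R(\mathbf L)h)^{\mu,\zeta}\|_2^2\,d\mu\,d\zeta\le CR^{-n-1},\qquad\|g\|_2^2\le CR^{-n-1}.$$
In the expansion (3.4) integrate $|G_R|^2$ first in $b_1^{(1)}$, which gives at most $\|G_R\|_2^2\le CR^{-1}$. Then sum over all indices against $\prod_ib_2^{(i)}e^{-2(2j_i+1)-2b_2^{(i)}(2k_i+1)}$, which is bounded as in Step (b) of Section 6. The remaining $b_1^{(i)}$ lie in bounded intervals, $e^{-2|\zeta|^2}$ is integrable, and the $b_2^{(i)}$ give $R^{-n}$. For $g$ use its formula in Step 1, with all $j_i=0$.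

**Step 4: the cutoff,** $\|g\mathbf 1_{|x_1|<\delta R}\|_2^2\le C\delta^2R^{-n-1}$, and likewise for each index. Dominate $|\varphi_0^{b_1^{(i)}}(P_1x_i)|^2$ by $e^{-|P_1x_i|^2/2}$ and put $y_i=P_2x_i$. The rest of $g^{\mu,\zeta}$ depends on $b_1^{(1)}$ only through a cutoff and $e^{-iRtb_1^{(1)}}$; the other factors $e^{-iRtb_1^{(i)}}$ and $e^{-iRt|\zeta|^2}$ are unimodular. Plancherel in $b_1^{(1)}$ bounds the relevant integral by
$$\frac{2\pi}R\int_1^2\prod_i|q^{b_2^{(i)}}_{1+iRt}(y_i)|^2e^{-2|\zeta|^2}dt .$$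
For $i\ge2$, $\int_{\mathbb R^2}|q^b_{1+iRt}|^2dy=\sum_k\frac b{2\pi}e^{-2b(2k+1)}\le C$. For $i=1$, $|q|^2\le CR^{-2}$ on a disc of area $\pi\delta^2R^2$. The $b_2^{(i)}$-integrations give $R^{-n}$. Now $|g-\tilde g|\le\sum_i|g|\mathbf 1_{|x_i|<\delta R}$, and the partial Fourier transform of $g-\tilde g$ is supported in $\prod\operatorname{supp}m_R^{(i)}\times\mathbb R^\ell$. By Step 3 and Cauchy–Schwarz, $|(F_R(\mathbf L)h,g-\tilde g)|\le C\delta R^{-n-1}$. So for a fixed small $\delta$,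
$$|(F_R(\mathbf L)h,\tilde g)|\ge cR^{-n-1},\qquad\|\tilde g\|_2\le CR^{-\frac{n+1}2}. \tag{9.1}$$

**Step 5: the supremum.** By Lemma 2, $|g_t^{(i)}|\le CR^{-m_i-7/2}$ on $|x_i|\ge\delta R$. Use this for $i\ge2$, use $|\gamma_t|\le CR^{-\ell/2}$, and use the full Lemma 2 for $i=1$ in the $t$-integral, which gains a further $R^{-1}$ as in (7.1):
$$\|\tilde g\|_\infty\le CR^{-A},\qquad A=M+\tfrac72n+\tfrac\ell2+1. \tag{9.2}$$

**Step 6: conclusion.** For $1<p<2$, by interpolation and Hölder as in (8.1),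
$$\|F_R(\mathbf L)\|_{p\to p}\ge c\,R^{-(n+1)+A\left(1-\frac2{p'}\right)+\frac{n+1}{p'}} .$$
As $p\to1$ the exponent tends to $A-n-1=M+\frac52n+\frac\ell2$. On the other hand $s_*=\frac{7n+M+\ell}2+\frac12+\frac{M-2n}2=M+\frac52n+\frac\ell2+\frac12$. So the limit is $s_*-\frac12$, and if $s<s_*$ the exponent exceeds $s-\frac12$ for all $p>1$ close enough to $1$. Define $F$ by (8.2) with the present $F_{R_k}$. Since $\frac{3n+2}{3n-2}\le5<8$, the sets $8^{-k}\operatorname{supp}\chi$ are pairwise disjoint, and there is $\chi_1\in C_c^\infty\big((\frac{3n+2}8,8(3n-2))\big)$ equal to $1$ on $[3n-2,3n+2]$; then $\chi_1(8^k\cdot)$ vanishes on $8^{-k'}\operatorname{supp}\chi$ for $k'\ne k$. As in Section 8, $F$ is bounded and $\|F\|_{L^2_{s,\mathrm{sloc}}}<\infty$ by (2.2). If $F(\mathbf L)$ were bounded on $L^p$, then $R_k^{-(s-\frac12)}\|F_{R_k}(\mathbf L)\|_{p\to p}$ would be bounded in $k$, by (2.1) on $\mathbf G$ and the theorem of Christ and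 Mauceri–Meda for $\chi_1(\mathbf L)$. For $p$ close to $1$ it tends to infinity. The dual exponents follow as in Step 4 of Section 8. $\blacksquare$
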